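# Quartic threefolds through a smooth quadric surface

All varieties are over $\mathbb C$. "General" means: in a suitable non-empty Zariski open subset of the parameter space. "Very general" means: outside a countable union of proper closed subsets. A node is an ordinary double point.

## 1. The guess "rational", tested on quadrics, cubics and a quartic with a triple point

Let $X\subset\mathbb P^4$ be a quartic threefold containing a smooth quadric surface $Q=\{h_2=g_1=0\}$. The ideal of $Q$ is generated by $h_2$ and $g_1$, so
$$X=\{a_2h_2=b_3g_1\}\subset\mathbb P^4 \tag{1}$$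
with forms of the degrees shown by the indices. For a general choice $X$ has exactly $2\cdot2\cdot3\cdot1=12$ nodes, at $a_2=h_2=b_3=g_1=0$, and it is not $\mathbb Q$-factorial. The question, from Ivan Cheltsov, "Non-rational nodal quartic threefolds", arXiv:math/0405150 (2004), is whether a sufficiently general such $X$ is rational.

A natural first guess is that it is. The equation is a $2\times2$ determinant, there are many singular points to project from, and the small cases agree.

*Degree 2.* Let $X=\{a_1h_1=b_1g_1\}\subset\mathbb P^4$. For fixed $(u:s)\in\mathbb P^1$ the equations $sg_1=ua_1$, $sh_1=ub_1$ cut out a plane. So $X$ is swept out by a one-parameter family of planes, defined over $\mathbb C(\mathbb P^1)$, and is rational.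

*Degree 3.* Let $X=\{a_1h_2=b_2g_1\}\subset\mathbb P^4$, which contains the quadric surface $g_1=h_2=0$. The four forms have $4$ common zeros, and $X$ is singular there. Put one of them at $(0:0:0:0:1)$ and write $h_2=wh_1+h'$, $b_2=wb_1+b'$, where $a_1,g_1,h_1,b_1,h',b'$ do not involve $w$. The equation becomes $wk_2+k_3=0$ with $k_2=a_1h_1-b_1g_1$ and $k_3=a_1h'-b'g_1$. In general $k_2$ has rank $4$, hence is irreducible. It does not divide $k_3$ for general $h',b'$, since for $h'=a_1^2$, $b'=0$ we get $k_3=a_1^3$. So $X$ is irreducible and linear in $w$. Solving for $w$ shows that $X$ is rational.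

*A special quartic.* In (1) take $g_1=x$, $a_2=a_2(x,y,z,t)$, $h_2=wl+h'$, $b_3=wb'+b''$, with $a_2,l,h',b',b''$ general forms in $x,y,z,t$ of degrees $2,1,2,2,3$. Then $Q$ is smooth: for $l=y$ the form $wy+h'(0,y,z,t)$ is non-degenerate as soon as $h'(0,0,z,t)$ is. The quartic is
$$w\,(a_2l-b'x)+(a_2h'-b''x)=0 ,$$
with a triple point at $(0:0:0:0:1)$. The cubic $c_3=a_2l-b'x$ is irreducible. Indeed, modulo $x$ it is the smooth conic $a_2$ times $l$, so a factorization would have the form $(l+\mu x)(a_2+mx)$ with $\mu\in\mathbb C$ and $m$ linear. That forces $-b'=\mu a_2+m(l+\mu x)$, which leaves at most $5$ parameters for $b'$, while $b'$ varies in a space of dimension $10$. And $c_3$ does not divide $a_2h'-b''x$, since modulo $x$ this would give $l\mid h'$. So $X$ is irreducible and linear in $w$, hence rational.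

In the last two cases we projected from a point of multiplicity $\deg X-1$. A general $X$ as in (1) has only nodes. Projecting from a node gives $w^2k_2+wk_3+k_4=0$, which is only a double cover of $\mathbb P^3$. This is where the test cases stop being representative, and the guess is in fact wrong.

Let $\mathcal S$ be the vector space of quadruples $\beta=(a_2,h_2,b_3,g_1)$ and $X_\beta$ the quartic (1).

**Theorem A.** There is a non-empty Zariski open subset of $\mathcal S$ such that for every $\beta$ in it $X_\beta$ is not rational. More precisely, for such $\beta$ the intermediate Jacobian of a small resolution of $X_\beta$ is not a product of Jacobians of curves.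

**Theorem B.** For $\beta$ outside a countable union of proper closed subsets of $\mathcal S$, no smooth projective model of $X_\beta$ is universally $CH_0$-trivial. In particular $X_\beta$ is not stably rational.

**Corollary C.** A general complete intersection of a quadric and a cubic in $\mathbb P^5$ with a node at a given point is not rational; a very general one is not stably rational.

The special quartic above shows that some generality is needed. Non-rationality is not claimed for every quartic of the family with exactly $12$ nodes.

## 2. Intermediate Jacobians, Prym varieties and singular points of theta divisors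

**Definition 2.1.** A ppav is a principally polarized abelian variety. "Jacobian" means the Jacobian of a smooth connected projective curve with its principal polarization. For a smooth projective threefold $Z$ with $h^{1,0}=h^{3,0}=0$, the intermediate Jacobian is
$$JZ=H^3(Z,\mathbb C)/\bigl(F^2H^3+H^3(Z,\mathbb Z)\bigr).$$

Since $H^1$ and $H^5$ vanish rationally, all of $H^3$ is primitive. Hence the cup product, which is unimodular on $H^3(Z,\mathbb Z)/\mathrm{tors}$ by Poincaré duality, makes $JZ$ a ppav. It is determined by $H^3(Z,\mathbb Z)/\mathrm{tors}$ as a polarized Hodge structure, and conversely. Examples: $J\mathbb P^3=0$, and if $Z$ is the blow-up of $\mathbb P^3$ in a smooth curve $\Gamma$, then $JZ=J\Gamma$ by the next fact.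

**Fact 2.2** (Clemens–Griffiths, Ann. Math. 1972). (a) Blowing up a point does not change $J$; blowing up a smooth curve $\Gamma$ replaces $J$ by $J\times J\Gamma$. (b) If $Z'\to Z$ is a birational morphism of smooth projective threefolds, $JZ$ is a direct factor of $JZ'$ as a ppav. (c) A ppav decomposes uniquely into indecomposable ones, and Jacobians are indecomposable. (d) If $Z$ is rational, $JZ$ is a product of Jacobians.

**Definition 2.3.** Let $\tilde C\to C$ be a connected étale double cover of a smooth curve of genus $g$. Its Prym variety $\mathrm{Prym}(\tilde C/C)$ is the connected component of $0$ in the kernel of the norm map $J\tilde C\to JC$. The polarization of $J\tilde C$ induces on it twice a principal polarization, whose theta divisor is called $\Xi$.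

Its dimension is $(2g-1)-g=g-1$. For example, for $g=2$ it is an elliptic curve.

**Fact 2.4** (Beauville, Ann. Sci. ENS 1977). Let $Y\to\mathbb P^2$ be a conic bundle with $Y$ a smooth threefold, all fibers of rank $\ge2$ and smooth discriminant curve $C$. Then $JY\cong\mathrm{Prym}(\tilde C/C)$ as ppav, where $\tilde C\to C$ is the étale double cover of components of the singular fibers.

**Fact 2.5** (Mumford, *Prym varieties I*, §7). Let $\tilde C\to C$ be a connected étale double cover with $C$ non-hyperelliptic of genus $g\ge7$. If $\dim\mathrm{Sing}\,\Xi\ge g-5$, then $C$ is trigonal or bielliptic.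

**Fact 2.6** (classical). The theta divisor of a Jacobian of dimension $n\ge4$ has singular locus of dimension $\ge n-4$. If a ppav of dimension $n$ is a product $A_1\times A_2$ of non-zero ppav, its theta divisor $\Theta_1\times A_2\cup A_1\times\Theta_2$ is singular along $\Theta_1\times\Theta_2$, which has dimension $n-2$.

So the tool for Theorem A is Fact 2.2(d), and one way to show that a ppav is not a product of Jacobians is to bound the singularities of its theta divisor. For a Prym variety Fact 2.5 gives such a bound.

## 3. The $2\times2$ determinant and a smooth complete intersection $W_\beta$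

**Step 3.1.** *This step builds a smooth threefold from the quadruple $\beta$.* Let $\mathbb B=\mathrm{Bl}_P\mathbb P^5$ with $P=(0:\dots:0:1)$, let $H$ be the pullback of a hyperplane, $E$ the exceptional divisor, and $h=H-E$ the pullback of $\mathcal O_{\mathbb P^4}(1)$ under projection from $P$. Then $\mathbb B$ is a $\mathbb P^1$-bundle over $\mathbb P^4$ with fiber coordinates $(u:s)$, $u\in H^0(H-h)$, $s\in H^0(H)$. The map to $\mathbb P^5$ is $(u\mathbf x:s)$ with $\mathbf x\in\mathbb P^4$, and $E=\{u=0\}$. Put
$$W_\beta=\{\,sg_1=ua_2,\quad sh_2=ub_3\,\}\subset\mathbb B. \tag{2}$$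
The two equations are sections of $H+h=2H-E$ and $H+2h=3H-2E$. Every section of $H+kh$ is uniquely $s\cdot(\text{form of degree }k)+u\cdot(\text{form of degree }k+1)$, so
$$\mathcal S\cong H^0(H+h)\oplus H^0(H+2h).\tag{3}$$
As $\mathbb B\subset\mathbb P^5\times\mathbb P^4$, both systems are very ample. Let $\mathcal S^\circ\subset\mathcal S$ be the set where $W_\beta$ is smooth of dimension $3$; it is open, and non-empty by Bertini. It is connected, so all $W_\beta$ with $\beta\in\mathcal S^\circ$ are diffeomorphic. By Lefschetz $W_\beta$ is connected, $H^1(W_\beta)=0$ and $b_2(W_\beta)=b_2(\mathbb B)=2$. Finally $K_{\mathbb B}=-6H+4E=-2H-4h$, so $K_{W_\beta}=-h$ by adjunction and $h^{3,0}(W_\beta)=0$. Thus $JW_\beta$ is defined.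

**Step 3.2.** *This step shows that $W_\beta\to X_\beta$ is a small resolution for general $\beta$.* (A small resolution is a resolution whose exceptional set has codimension $\ge2$. Example: $\{x_1f_1+x_2f_2=0\}\subset\mathbb C^4$ is resolved by adding $(\lambda_1:\lambda_2)\in\mathbb P^1$ with $x\parallel\lambda$ and $\lambda_1f_1+\lambda_2f_2=0$; the node is replaced by a $\mathbb P^1$.) Equations (2) are linear in $(s,u)$ with coefficient matrix
$$M=\begin{pmatrix}g_1&-a_2\\h_2&-b_3\end{pmatrix},\qquad \det M=a_2h_2-b_3g_1 .$$
Let $M(\mathbf x)\ne0$. If $g_1\ne0$, then $u\ne0$, $s/u=a_2/g_1$, and the second equation becomes $a_2h_2=b_3g_1$. If $a_2\ne0$, then $s\ne0$, $u/s=g_1/a_2$, and the second equation becomes the same. If $h_2\neq0$ or $b_3\ne0$, exchange the roles of the two equations. So $W_\beta\to X_\beta$ is an isomorphism where $M\ne0$. For general $\beta$, $M$ vanishes at exactly $12$ points, with fibers $\mathbb P^1$. Then $X_\beta$ minus $12$ points is isomorphic to an open subset of the smooth connected $W_\beta$. As $X_\beta$ is a hypersurface, it has no component of dimension $0$, so it is irreducible, and $W_\beta\to X_\beta$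 is birational and small.

**Step 3.3.** *This step relates $W_\beta$ to complete intersections in $\mathbb P^5$.* Setting $u=1$ in (2) gives
$$W_\beta\setminus E=V_\beta\setminus P,\qquad V_\beta=\{sg_1=a_2,\ sh_2=b_3\}\subset\mathbb P^5. \tag{4}$$

The direct plan now is to show that $JW_\beta$ is not a product of Jacobians. Steps 3.1–3.3 give no conic bundle structure on a general $W_\beta$, so Facts 2.4 and 2.5 have nothing to act on. We therefore look for a special member of the family that is a conic bundle.

## 4. A quadric and a cubic with a common plane

If a quadric and a cubic in $\mathbb P^5$ contain the same plane $\Pi$, then a $\mathbb P^3$ containing $\Pi$ meets them in $\Pi$ plus a plane, and in $\Pi$ plus a quadric surface. The residual intersection is a conic, and these $\mathbb P^3$'s are parametrized by $\mathbb P^2$.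

**Step 4.1.** *This step sets up the conic bundle.* Let $\Pi=\{x_0=x_1=x_2=0\}\subset\mathbb P^5$ with coordinates $(x_0:x_1:x_2:y_0:y_1:y_2)$. Let $\mathbb F=\mathrm{Bl}_\Pi\mathbb P^5\to\mathbb P^2$, with points $(\lambda;(r:y_0:y_1:y_2))\mapsto(r\lambda:y)$. Let $\xi,f$ be the pullbacks of $\mathcal O_{\mathbb P^5}(1)$, $\mathcal O_{\mathbb P^2}(1)$. The exceptional divisor is $\{r=0\}\in|\xi-f|$. So sections of $\xi+f$ and $2\xi+f$ are quadrics $A=\sum x_iL_i$ and cubics $B=\sum x_iq_i$ containing $\Pi$. On $\mathbb F$ they become
$$A_\lambda=\sum\lambda_iL_i(r\lambda,y),\qquad B_\lambda=\sum\lambda_iq_i(r\lambda,y). \tag{5}$$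
Here $A_\lambda$ is an arbitrary linear form in $(y_0,y_1,y_2,r)$ with coefficients of degrees $(1,1,1,2)$ in $\lambda$, and $B_\lambda$ is an arbitrary quadratic form with coefficients of degree $1$ at $y_iy_j$, $2$ at $ry_j$, $3$ at $r^2$. As $\mathbb F\subset\mathbb P^5\times\mathbb P^2$, both systems are very ample. Put $Y=\{A=B=0\}\subset\mathbb F$ and $V_0=\{A=B=0\}\subset\mathbb P^5$, with $(A,B)$ general from now on.

**Step 4.2.** *This step checks the hypotheses of Fact 2.4 and computes the discriminant.* The common zeros of the coefficients of $A_\lambda$ have expected codimension $4>2$, and the coefficients are general sections of globally generated bundles, so $A_\lambda\ne0$ for all $\lambda$. Hence $\mathcal P=\{A=0\}\subset\mathbb F$ is the $\mathbb P^2$-bundle of lines in $\mathcal E=\ker(\mathcal O^3\oplus\mathcal O(-1)\to\mathcal O(1))$, with $\det\mathcal E=\mathcal O(-2)$. By Bertini and Lefschetz, $Y$ is a smooth connected threefold with $H^1(Y)=0$. From $K_{\mathbb F}=-6\xi+2(\xi-f)=-4\xi-2f$ we get $K_Y=-\xi$, so $h^{3,0}(Y)=0$.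

Let $\mathcal B=H^0(2\xi+f)$. Its sections surject onto $\mathrm{Sym}^2\mathcal E^*_\lambda\otimes\mathcal O(1)_\lambda$ for every $\lambda$, so evaluation from $\mathbb P^2\times\mathcal B$ to the total space of $\mathrm{Sym}^2\mathcal E^*(1)$ is a smooth morphism. Conics of rank $\le1$ have codimension $3$, so their preimage has dimension $\dim\mathcal B-1$ and does not dominate $\mathcal B$. Hence for general $B$ all conics $B_\lambda|_{\mathcal E_\lambda}$ have rank $\ge2$. The discriminant hypersurface is smooth at conics of rank $2$, so its preimage is smooth there, and by generic smoothness over $\mathcal B$ the discriminant $C\subset\mathbb P^2$ is a smooth curve for general $B$. It is the zero locus of a section of $(\det\mathcal E^*)^{2}\otimes\mathcal O(1)^{3}=\mathcal O(7)$. So $C$ is a smooth plane septic and $g(C)=15$.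

**Step 4.3.** *This step finds the singularities of $V_0$: exactly $7$ nodes.* Off $\Pi$, $V_0\cong Y\setminus\{r=0\}$ is smooth of dimension $3$. At a point of $\Pi$ the differentials of $A,B$ are $\sum L_i\,dx_i$, $\sum q_i\,dx_i$. The linear forms $L_i|_\Pi$ are independent for general $A$, so a linear change of the $x_i$ makes $L_i|_\Pi=y_i$. Then $dA,dB$ are the rows of
$$\Phi=\begin{pmatrix}y_0&y_1&y_2\\q_0&q_1&q_2\end{pmatrix},\qquad q_i=q_i(0,y)\ \text{arbitrary quadratic forms}.$$
The first row vanishes nowhere. The scheme where $\mathrm{rk}\,\Phi\le1$ is the zero scheme of the image of $(q_0,q_1,q_2)$ in $\mathcal O(2)^3/\mathcal O(1)\cdot(y_0,y_1,y_2)=T_{\mathbb P^2}(1)$. This bundle is generated by such sections, so for general $q_i$ the zeros are reduced, and their number is $c_2(T_{\mathbb P^2}(1))=3+3+1=7$. (Equivalently, $y\mapsto q(y)$ is a degree-$2$ self-map of $\mathbb P^2$, with $1+2+4=7$ fixed points.) Where $\mathrm{rk}\,\Phi=2$, $V_0$ is smooth of dimension $3$.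

At one of the $7$ points let $y_0=1$, say. Writing $(x)^2$ for elements of the square of the ideal $(x_0,x_1,x_2)$,
$$A=x_0+y_1x_1+y_2x_2+(x)^2,\qquad B-q_0A=f_1x_1+f_2x_2+(x)^2,\qquad f_i=q_i-y_iq_0 .$$
The rank condition is locally $f_1=f_2=0$; as the zero is reduced, $f_1,f_2$ are local coordinates on $\Pi$. Use $x_0'=x_0+y_1x_1+y_2x_2$ instead of $x_0$. On $A=0$ we have $x_0'\in(x_1,x_2)^2$. Eliminating it leaves a hypersurface in the coordinates $x_1,x_2,f_1,f_2$ with quadratic part $x_1f_1+x_2f_2+\mathrm{quad}(x_1,x_2)$, which is non-degenerate. So the point is a node of $V_0$. In particular $V_0$ has pure dimension $3$.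

**Step 4.4.** *This step recognizes $V_0$ as a member of our family.* Let $P$ be one of the $7$ nodes. Choose new coordinates on $\mathbb P^5$ with $P=(0:\dots:0:1)$ and last coordinate $s$. We have $dA(P)\ne0$ and $dB(P)=c\,dA(P)$. Replacing $B$ by $B-csA$, which does not change $V_0$, we may assume that $B$ is singular at $P$. Then
$$A=sg_1-a_2,\qquad B=sh_2-b_3$$
with forms on $\mathbb P^4$. This defines $\beta_0\in\mathcal S$ and $W_0=W_{\beta_0}$. As $P$ is a node, its projectivized tangent cone $\{g_1=h_2=0\}\subset\mathbb P^4$ is a smooth quadric surface.

All components of $W_0$ have dimension $\ge3$. On $E$ we have $s\ne0$, so the Cartier divisor $W_0\cap E=\{u=g_1=h_2=0\}$ is a smooth surface. Hence at its points the local ring of $W_0$ becomes regular of dimension $2$ after dividing by one element; it has dimension $\ge3$, so it is regular of dimension $3$. Thus $W_0$ is smooth along $E$, and $W_0\setminus E=V_0\setminus P$ is dense. Moreover $V_0\setminus\Pi$ is dense in $V_0$, and it is isomorphic to the open subset $Y\setminus\{r=0\}$ of the irreducible $Y$, non-empty because $\dim(Y\cap\{r=0\})=2$. Therefore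
$$W_0\text{ is irreducible with exactly }6\text{ nodes and no other singularities, and is birational to }Y. \tag{6}$$

Let $\widehat W_0$ be the blow-up of $W_0$ at its $6$ nodes. It is smooth, and $h^{1,0}=h^{3,0}=0$ by birational invariance, since this holds for $Y$.

## 5. The Prym variety of the plane septic

**Step 5.1.** *This step shows that $\tilde C$ is connected, so that Facts 2.4 and 2.5 apply.* By Lefschetz $H^2(\mathbb F)\cong H^2(\mathcal P)\cong H^2(Y)$, spanned rationally by $\xi,f$. If $\tilde C$ were disconnected, the preimage of $C$ in $Y$ would be $S_1\cup S_2$ with singular fibers $\ell_1\cup\ell_2$, $\ell_i\subset S_i$. Then $S_1\cdot\ell_2>0$, since $\ell_2\not\subset S_1$ meets $\ell_1$. And $S_1\cdot(\ell_1+\ell_2)=0$, since a general fiber is disjoint from $S_1$. So $S_1\cdot\ell_1\ne S_1\cdot\ell_2$. But $\ell_1,\ell_2$ are lines in the plane $\mathbb P(\mathcal E_\lambda)$, so $\xi\cdot\ell_i=1$ and $f\cdot\ell_i=0$ for both. This contradicts that $S_1$ is a combination of $\xi$ and $f$.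

So $JY\cong\mathrm{Prym}(\tilde C/C)$ has dimension $14$; let $\Xi$ be its theta divisor.

**Step 5.2.** *This step excludes the exceptions in Fact 2.5: $C$ has no $g^1_k$ with $k\le5$.* Otherwise, after removing base points, a general divisor $D$ of the pencil consists of $k\le5$ distinct points and $h^0(D)\ge2$. By Riemann–Roch $h^0(K_C-D)=h^0(D)-k+g-1>g-k$, so $D$ fails to impose independent conditions on $|K_C|=|\mathcal O_C(4)|$, which is cut out by plane quartics. But for each point of $D$ there is a product of four lines through the (at most four) other points that misses it. So the conditions are independent, a contradiction. Hence $C$ is neither hyperelliptic nor trigonal, nor bielliptic, since a bielliptic curve has a $g^1_4$, pulled back from the elliptic curve.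

**Step 5.3.** *This step concludes for $Y$.* By Fact 2.5, $\dim\mathrm{Sing}\,\Xi\le 15-6=9$. By Fact 2.6, a Jacobian of dimension $14$ has $\dim\mathrm{Sing}\ge10$ and a decomposable ppav of dimension $14$ has $\dim\mathrm{Sing}\ge12$. So $JY$ is not a product of Jacobians.

**Step 5.4.** *This step transfers the conclusion to $\widehat W_0$.* Resolve the birational map $\widehat W_0\dashrightarrow Y$ by blowing up points and smooth curves $\Gamma_i$, starting from $\widehat W_0$. By Fact 2.2(a),(b), $JY$ is a direct factor of $J\widehat W_0\times\prod J\Gamma_i$. If $J\widehat W_0$ were a product of Jacobians, then by Fact 2.2(c) so would be $JY$. Hence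
$$J\widehat W_0\ \text{is not a product of Jacobians.} \tag{7}$$

## 6. Five lost dimensions, and the middle weight of a limit

If $W_0$ were smooth, $JW_0$ would be a limit of the $JW_\beta$ among ppav of the same dimension, and one would only need that products of Jacobians form a closed set. Here is why this does not apply.

**Remark 6.1** (dimension count, not used later). For a smooth complete intersection $V_{2\cdot3}\subset\mathbb P^5$ the coefficient of $H^3$ in $(1+H)^6/\bigl((1+2H)(1+3H)\bigr)$ is $20-75+114-65=-6$, so $\chi=-36$. For general $\beta$, $V_\beta$ has exactly one node, at $P$, so $\chi(V_\beta)=-35$. In $W_\beta$ the node is replaced by a quadric surface, so $\chi(W_\beta)=-35-1+4=-32$. As $b_1=0$ and $b_2=b_4=2$, we get $b_3=38$ and $\dim JW_\beta=19$.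

On the other hand $J\widehat W_0\cong JY$ has dimension $14$. Indeed $Y$ is the blow-up of $V_0$ along $\Pi$. By Step 4.3, near a node $V_0$ is $x_1f_1'+x_2f_2'=0$ with $\Pi=\{x_1=x_2=0\}$, once terms quadratic in $x$ are absorbed into $f_1',f_2'$. So $Y$ is there the small resolution of Step 3.2, with $x=\rho\lambda$ and $(f_1',f_2')=\varphi\,(-\lambda_2,\lambda_1)$. The maximal ideal of the node pulls back to $(\rho,\varphi)$, the ideal of the exceptional curve, and the blow-up of the node maps to this small resolution. Hence blowing up the node of $V_0$ is the same as blowing up that curve $\mathbb P^1$ in $Y$. As $\widehat W_0$ is $V_0$ blown up at all $7$ nodes, it is $Y$ blown up in $7$ curves $\mathbb P^1$, and Fact 2.2(a) applies.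

So five dimensions disappear at $\beta_0$: the family $JW_\beta$ leaves the moduli space of ppav, and closedness inside it says nothing. What survives is the part of middle weight in the limit mixed Hodge structure. We will recover $J\widehat W_0$ from it, with lattice and polarization, and run the same recipe for curves.

**Definition 6.2.** Let $\mathcal Z\to\Delta^*$ be a smooth projective family with fibers of dimension $n$, $H_{\mathbb Z}=H^n(Z_\tau,\mathbb Z)/\mathrm{tors}$, with unipotent monodromy $T$, and $N=\log T$. The limit mixed Hodge structure on $H_{\mathbb Z}$ has the Hodge filtration $F_\infty=\lim_{\tau\to0}\exp\bigl(-\tfrac{\log\tau}{2\pi i}N\bigr)F_\tau$ and the monodromy weight filtration $W$ of $N$, centered at $n$.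

It depends only on the variation of Hodge structure over $\Delta^*$ and on the coordinate $\tau$. A change of coordinate replaces $F_\infty$ by some $\exp(cN)F_\infty$; as $NW_k\subset W_{k-2}$, this acts trivially on $\mathrm{Gr}^W$. A base change $\tau\mapsto\tau^m$ multiplies $N$ by $m$ and changes the Hodge filtration at most by some $\exp(cN)$. So
$$\mathrm{Gr}^W\text{ with its lattice and form is unchanged by coordinate changes and base changes.} \tag{8}$$

**Fact 6.3** (Steenbrink; Clemens–Schmid). Let $p:\mathcal Z\to\Delta$ be projective, $\mathcal Z$ smooth, $p$ smooth over $\Delta^*$ with fibers of dimension $n$, and $Z_0=\bigcup Z_j$ reduced snc (simple normal crossings) without triple intersections. (a) $T$ is unipotent, and the limit weights on $H^n$ lie in $\{n-1,n,n+1\}$. (b) The specialization map $sp:H^n(Z_0)=H^n(\mathcal Z)\to H^n(Z_\tau)$ is defined over $\mathbb Z$ and is a morphism of mixed Hodge structures to the limit. Its rational image is $\ker N$ (local invariant cycle theorem).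

**Example 6.4.** Let genus-$2$ curves degenerate to an elliptic curve $\mathcal E_0$ with two points glued, locally $xy=t$. After $t=\sigma^2$ the total space has a singularity $xy=\sigma^2$. Blowing it up gives the snc central fiber $\mathcal E_0\cup\mathbb P^1$, meeting in two points. The limit of $H^1$ has weights $0,1,2$ of ranks $1,2,1$, and the next lemma gives $\mathrm{Gr}^W_1=H^1(\mathcal E_0)$.

**Lemma D.** In the situation of Fact 6.3 let $n$ be odd and $H^n(Z_i\cap Z_j,\mathbb Z)=0$ for $i\ne j$. Then $\mathrm{Gr}^W_n$ of the limit mixed Hodge structure on $H_{\mathbb Z}$, with lattice $(W_n\cap H_{\mathbb Z})/(W_{n-1}\cap H_{\mathbb Z})$ and the cup-product form, is isomorphic to $\bigoplus_jH^n(Z_j,\mathbb Z)/\mathrm{tors}$ as a Hodge structure with integral form.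

**Step 6.a.** *This step makes the form on $\mathrm{Gr}^W_n$ meaningful.* By Fact 6.3(a), $N$ kills $W_n$, has image in $W_{n-1}$, and induces an isomorphism $\mathrm{Gr}^W_{n+1}\to\mathrm{Gr}^W_{n-1}$. So $N^2=0$, and rationally $W_{n-1}=\mathrm{im}\,N$, $W_n=\ker N$. As $N$ is skew for the form, $\mathrm{im}\,N\perp\ker N$, that is, $W_{n-1}\perp W_n$. So the cup product descends to an integral form on the (torsion-free) lattice of $\mathrm{Gr}^W_n$.

**Step 6.b.** *This step produces a map.* There are no triple intersections, so the sequence
$$0\to\mathbb Z_{Z_0}\to\bigoplus\mathbb Z_{Z_j}\to\bigoplus_{i<j}\mathbb Z_{Z_i\cap Z_j}\to0$$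
is exact. Since $H^n(Z_i\cap Z_j,\mathbb Z)=0$, the map $H^n(Z_0,\mathbb Z)\to\bigoplus H^n(Z_j,\mathbb Z)$ is surjective. Its kernel is a quotient of $\bigoplus H^{n-1}(Z_i\cap Z_j,\mathbb Z)$, so rationally it has weight $\le n-1$, and $sp$ maps it to $W_{n-1}$. Hence $sp$ induces
$$\bigoplus_jH^n(Z_j,\mathbb Z)/\mathrm{tors}\longrightarrow(W_n\cap H_{\mathbb Z})/(W_{n-1}\cap H_{\mathbb Z}), \tag{9}$$
a morphism of Hodge structures, rationally surjective because $sp$ has rational image $\ker N=W_n$.

**Step 6.c.** *This step shows that (9) is an isometric isomorphism over $\mathbb Z$.* Since $[Z_\tau]=\sum[Z_j]$ in $H_{2n}(\mathcal Z)$,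
$$\int_{Z_\tau}sp\,\alpha\cup sp\,\alpha'=\sum_j\int_{Z_j}\alpha|_{Z_j}\cup\alpha'|_{Z_j},$$
so (9) preserves the forms. The source $L$ is unimodular by Poincaré duality, so (9) is injective, and $L$ has finite index in the target $M$. Let $m\in M$. Pairing with $m$ is an integral functional on $L$, hence equals pairing with some $l\in L$. A multiple $k(m-l)$, $k\geq 1$, lies in $L$ and is orthogonal to $L$, hence is $0$. As $M$ is torsion-free, $m=l$. So $M=L$. $\square$

## 7. Theorem A along a general line through $\beta_0$

**Step 7.1.** *This step shows that the bad set is constructible.* Let $g=\dim JW_\beta$ for $\beta\in\mathcal S^\circ$; it is constant, as $\mathcal S^\circ$ is connected. A symplectic level-$3$ structure is a symplectic isomorphism of $H^3(W_\beta,\mathbb Z/3)$, taken modulo torsion of the integral lattice, with the standard $(\mathbb Z/3)^{2g}$. (For $g=1$ one chooses a basis of the $3$-torsion of an elliptic curve with prescribed Weil pairing.) Let $\mathcal S^1\to\mathcal S^\circ$ be a connected finite étale cover carrying such a structure. Let $\mathcal A_g^{(3)}=\mathfrak H_g/\Gamma(3)$. The group $\Gamma(3)$ acts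 freely, so $\mathcal A^{(3)}_g$ is a fine moduli space. The family of the $JW_\beta$ gives a holomorphic map $\phi:\mathcal S^1\to\mathcal A^{(3)}_g$. By Borel's theorem, that a holomorphic map from a smooth quasi-projective variety to $\mathcal A_g^{(3)}$ is algebraic, $\phi$ is a morphism.

For each partition $g=\sum g_i$ with $g_i\ge1$ there is a morphism
$$\psi:\prod\mathcal M^{(3)}_{g_i}\to\mathcal A^{(3)}_g ,$$
the product of the Jacobians with the product level structure (for $g_i=1$ use $\mathcal M_{1,1}$ in place of $\mathcal M_1$). For $\tilde\beta\in\mathcal S^1$ over $\beta$, $JW_\beta$ is a product of Jacobians if and only if $\phi(\tilde\beta)\in\gamma\,\psi(\prod\mathcal M^{(3)}_{g_i})$ for one of the finitely many pairs (partition, $\gamma\in Sp_{2g}(\mathbb Z/3)$): choose level structures on the curves and compare their product with the given one. By Chevalley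
$$R=\{\beta\in\mathcal S^\circ:JW_\beta\text{ is a product of Jacobians}\}$$
is constructible.

**Step 7.2.** *This step reduces Theorem A to the claim that $R$ is not dense in $\mathcal S$.* If $R$ is not dense, $\mathcal S^\circ\setminus\overline R$ is open and non-empty. Intersect it with the non-empty open set where $M$ vanishes at exactly $12$ points, transversally. For $\beta$ in the intersection $W_\beta\to X_\beta$ is a small resolution (Step 3.2) and $JW_\beta$ is not a product of Jacobians. By Fact 2.2(d) $W_\beta$ is not rational, so neither is $X_\beta$.

So suppose $R$ is dense. Being constructible, it contains a non-empty open $U\subset\mathcal S$.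

**Step 7.3.** *This step chooses a line through $\beta_0$ and computes the limit of $H^3(W_t)$.* Using (3), write $W_0=\{A=B=0\}\subset\mathbb B$ with $A\in H^0(H+h)$, $B\in H^0(H+2h)$. Take the line
$$T=\{(A+tA_1,\ B+tB_1)\}\cong\mathbb A^1$$
through $\beta_0$ with general direction. For general directions $T$ meets the open set $U$, so $T\cap U$ is cofinite in $T$.

At a node $w$ of $W_0$ the embedding dimension is $4$, so $dA,dB$ span a space of dimension $1$ and there is a unique relation $\mu\,dA+\nu\,dB=0$ up to scalar. The total space $\{A+tA_1=B+tB_1=0\}\subset\mathbb B\times T$ has differentials $dA+A_1(w)dt$, $dB+B_1(w)dt$ at $(w,0)$. It is smooth there if and only if $\mu A_1(w)+\nu B_1(w)\ne0$. As both systems are base-point free, this holds at all $6$ nodes for a general direction. At smooth points of $W_0$ the total space is smooth anyway. So it is smooth near $t=0$. The function $t$ on it has the zero fiber $W_0$, with nodes as singularities. So at each node $t$ has a non-degenerate critical point, and by the Morse lemma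
$$t=x^2+y^2+z^2+w^2$$
in local coordinates. There are no other critical points near $W_0$, and $W_t$ is smooth for small $t\ne0$ by properness. In particular $T\cap\mathcal S^\circ$ is cofinite in $T$.

Substitute $t=\sigma^2$. The total space acquires $6$ ordinary double points $x^2+y^2+z^2+w^2=\sigma^2$; blow them up. The new total space is smooth. The exceptional divisors are disjoint smooth quadric threefolds $Q_i$. The function $\sigma$ vanishes to order $1$ on each $Q_i$, so the central fiber is $\widehat W_0\cup\bigcup_{i=1}^6Q_i$, reduced snc, and $Q_i\cap\widehat W_0=\{\sigma=0\}\subset Q_i$ is a smooth quadric surface. There are no triple intersections, $H^3(Q_i,\mathbb Z)=0$ and $H^3(\mathbb P^1\times\mathbb P^1,\mathbb Z)=0$. Lemma D with $n=3$ gives: after $t=\sigma^2$,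
$$\mathrm{Gr}^W_3\ \text{of the limit of } H^3(W_t)\text{ at }t=0\text{ is } H^3(\widehat W_0,\mathbb Z)/\mathrm{tors} \tag{10}$$
as a polarized integral Hodge structure.

**Step 7.4.** *This step spreads out the isomorphisms with products of Jacobians over a curve.* Let $T^\circ=T\cap\mathcal S^\circ$ and let $T^1$ be a component of its preimage in $\mathcal S^1$. For all but finitely many $t\in T^1$, $\phi(t)$ lies in one of the finitely many constructible sets $\gamma\psi(\prod\mathcal M^{(3)}_{g_i})$, so one of them pulls back to a dense subset of the irreducible curve $T^1$. Change the level structure on $T^1$ so that $\gamma=1$. Then $T^1\times_{\mathcal A^{(3)}_g}\prod\mathcal M_{g_i}^{(3)}$ dominates $T^1$, so it contains an irreducible curve dominating $T^1$; let $T'$ be its normalization. These moduli spaces with level-$3$ structure are fine. So over $T'$ there are smooth projective families of curves $\mathcal C^{(i)}$ and an isomorphism of families of ppav $\prod_iJ(\mathcal C^{(i)})\cong J(W)$. In other words,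
$$\bigl(H^3(W,\mathbb Z)/\mathrm{tors}\bigr)(1)\cong\bigoplus_iH^1(\mathcal C^{(i)},\mathbb Z) \tag{11}$$
as polarized variations of Hodge structure over $T'$, up to the standard sign of the form.

**Step 7.5.** *This step compares the limits of the two sides of (11).* Choose a point over $t=0$ in the smooth compactification of $T'$, and a disc around it. In a suitable coordinate $t=\tau^e$. After a further base change, $e$ is even and, by semistable reduction for curves, the $\mathcal C^{(i)}$ extend to projective families with smooth total space and reduced snc central fiber $\bigcup_jC^{(i)}_{0,j}$. (There are finitely many $i$, so one base change serves all.) Three components never meet, and the intersections are points, so $H^1(Z_i\cap Z_j)=0$. Lemma D with $n=1$ gives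
$$\mathrm{Gr}^W_1\text{ of the limit of }H^1(\mathcal C^{(i)})\text{ is }\bigoplus_jH^1(C^{(i)}_{0,j},\mathbb Z).$$
The left side of (11) has $\mathrm{Gr}^W$ given by (10), by (8) applied to $\sigma=\tau^{e/2}$. Isomorphic variations have isomorphic limits, so
$$J\widehat W_0\cong\prod_{i,j}J\bigl(C^{(i)}_{0,j}\bigr)$$
as ppav. This contradicts (7). So $R$ is not dense, and Theorem A follows by Step 7.2. $\blacksquare$

## 8. Universal $CH_0$-triviality and two successive nodal degenerations

**Definition 8.1.** A smooth projective $Z$ is universally $CH_0$-trivial if for every field extension $L/\mathbb C$ the degree map $CH_0(Z_L)\to\mathbb Z$ is an isomorphism.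

For example $\mathbb P^n$ is universally $CH_0$-trivial, and a curve of genus $\ge1$ is not, already for $L=\mathbb C$. We use the following standard properties: this is a birational invariant of smooth projective varieties, it holds for stably rational ones, and it implies $\mathrm{Br}(Z)=0$.

**Fact 8.2** (Voisin, Invent. 2015; part (b) is Th. 1.1 there). (a) In a smooth projective family the set of parameters whose fiber is universally $CH_0$-trivial is a countable union of closed subsets. (b) In a flat projective family over a smooth curve, of relative dimension $\ge2$, smooth away from $0$, such that the fiber over $0$ has only ordinary double points: if the general fiber is universally $CH_0$-trivial, so is any smooth projective model of the fiber over $0$.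

**Proposition 8.3.** There are $A\in H^0(\xi+f)$, $B\in H^0(2\xi+f)$ such that $Y_0=\{A=B=0\}\subset\mathbb F$ is irreducible of dimension $3$ with only nodes, and a smooth projective model of $Y_0$ has non-zero Brauer group.

**Proof of Theorem B from Proposition 8.3.** Let $Z_1,Z_2,\dots\subset\mathcal S^\circ$ be the closed subsets of Fact 8.2(a) for the family $W_\beta$. If all are proper, Theorem B holds with the exceptional set consisting of their closures, of $\mathcal S\setminus\mathcal S^\circ$, and of the proper closed set of Step 3.2 outside which $W_\beta$ is birational to $X_\beta$. So if Theorem B fails, every $W_\beta$ with $\beta\in\mathcal S^\circ$ is universally $CH_0$-trivial. Apply Fact 8.2(b) to a general line through $\beta_0$ as in Step 7.3, near $t=0$. The family is flat because its members are complete intersections, and $W_0$ is irreducible with $6$ nodes. So $\widehat W_0$ is universally $CH_0$-trivial, hence so is $Y$. This holds for all $(A,B)$ in a non-empty open subset of $H^0(\xi+f)\times H^0(2\xi+f)$. Now apply Fact 8.2(b) on a general line in this space through the point $(A,B)$ of Proposition 8.3. Its general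 member is a $Y$ as in Section 4, and $Y_0$ is a complete intersection, so the family is flat near $0$. Hence a smooth projective model of $Y_0$ is universally $CH_0$-trivial, and its Brauer group vanishes. This is a contradiction. $\square$

It remains to construct $Y_0$. We want a conic bundle whose discriminant septic splits into a cubic $C_1$ and a quartic $C_2$, with a non-trivial étale cover over each. Then the Brauer class of the base "ramified only along $C_1$" should survive on $Y_0$. The data of conic bundle and cover will be packed into one symmetric matrix, and that matrix into a square root of $\omega_C$ on $C=C_1\cup C_2$.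

## 9. A theta characteristic with exactly one section on a cubic plus a quartic

**Step 9.1.** *This step constructs all candidates.* Let $C_1$ be a smooth cubic and $C_2$ a smooth quartic in $\mathbb P^2$ meeting transversally in $p_1,\dots,p_{12}$, and let $C=C_1\cup C_2$, so $\omega_C=\mathcal O_C(4)$. Let $\eta_i\ne\mathcal O$ be a $2$-torsion line bundle on $C_i$ (the genera are $1$ and $3$), and $G_i=\mathcal O_{C_i}(2)\otimes\eta_i$ with a fixed isomorphism $G_i^2\cong\mathcal O_{C_i}(4)$. Gluing $G_1$ and $G_2$ at each $p_k$ compatibly with these isomorphisms, with two choices $\pm$ for each $k$, yields line bundles $F$ on $C$ with $F^2\cong\omega_C$ and $F|_{C_i}=G_i$.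

**Step 9.2.** *This step turns $H^0(F)$ into an intersection of two Lagrangians.* We have $\deg G_1=6$ in genus $1$ and $\deg G_2=8$ in genus $3$, with $h^1=0$ in both cases; so $h^0(G_1)=h^0(G_2)=6$. The restrictions $H^0(G_i)\to\bigoplus_kF|_{p_k}\cong\mathbb C^{12}$ are injective, as their kernels are $H^0$ of $G_1(-4)$ and $G_2(-3)$, of degrees $6-12$ and $8-12$. Let $\Lambda_1,\Lambda_2$ be the images. A section of $F$ is a pair of sections agreeing at the $p_k$, so $H^0(F)=\Lambda_1\cap\Lambda_2$.

Now $\omega_C|_{C_i}=\omega_{C_i}(\sum p_k)$, and the residues from the two branches are opposite. On $\mathbb C^{12}$ the quadratic form $\sum_k\mathrm{Res}_{C_1,p_k}(v_k^2)$ is non-degenerate and diagonal. If $v$ comes from a section of $G_i$, then $v^2$ comes from a section of $\omega_{C_i}(\sum p_k)$, and the residue theorem on $C_i$ gives value $0$. So $\Lambda_1,\Lambda_2$ are isotropic of dimension $6$, that is, Lagrangian.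

Recall that Lagrangians in a quadratic space of dimension $2n$ form two families; $\dim\Lambda\cap\Lambda'\equiv n$ modulo $2$ exactly when $\Lambda,\Lambda'$ lie in the same family; and reflections interchange the families. Example: for $v_1^2+v_2^2$ on $\mathbb C^2$ the Lagrangians are the two lines spanned by $(1,\pm i)$, and $v_1\mapsto-v_1$ swaps them.

**Step 9.3.** *This step adjusts the gluing until $h^0(F)=1$.* Changing the gluing at $p_k$ replaces $\Lambda_2$ by $r_k\Lambda_2$, where $r_k$ is the reflection in the $k$-th coordinate vector $e_k$. This changes the parity of $m=\dim\Lambda_1\cap\Lambda_2$. As $r_k$ fixes $e_k^\perp$ pointwise,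
$$\Lambda_1\cap r_k\Lambda_2\cap e_k^\perp=\Lambda_1\cap\Lambda_2\cap e_k^\perp .$$
If $m\ge1$, choose $k$ with $\Lambda_1\cap\Lambda_2\not\subset e_k^\perp$, which is possible since $\bigcap_ke_k^\perp=0$. The displayed space has dimension $m-1$, so the new dimension is $m-1$ or $m$, and by parity it is $m-1$. If $m=0$, the new dimension is at most $1$ and odd, so it is $1$. Hence we may choose the gluing with
$$h^0(F)=1. \tag{12}$$

## 10. A symmetric $5\times5$ matrix and its nodal conic bundle

Let $S=\mathbb C[\lambda_0,\lambda_1,\lambda_2]$ and $\Gamma=\Gamma_*(F)=\bigoplus_nH^0(F(n))$. A line bundle with square $\omega_C$ has a symmetric resolution. The smallest example is a smooth conic $C\cong\mathbb P^1$, where $\omega_C=\mathcal O_{\mathbb P^1}(-2)$ and $F=\mathcal O_{\mathbb P^1}(-1)$: the resolution is $S(-2)^2\to S(-1)^2$ with matrix $\begin{pmatrix}\lambda_0&\lambda_1\\\lambda_1&\lambda_2\end{pmatrix}$.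

**Step 10.1.** *This step makes the resolution of $\Gamma$ symmetric.* The module $\Gamma$ has dimension $2$ and depth $2$, so it has a minimal free resolution $0\to P_1\xrightarrow{\varphi}P_0\to\Gamma\to0$. Write $M^D=\mathrm{Hom}_S(M,S(-3))$. The dual $\varphi^D:P_0^D\to P_1^D$ is a minimal resolution of $\mathrm{Ext}^1(\Gamma,S(-3))$. This module has depth $2$ and its sheaf is $\mathcal Hom(F,\omega_C)$, so it is $\Gamma_*(\mathcal Hom(F,\omega_C))$. Let $\kappa:\Gamma\to\mathrm{Ext}^1(\Gamma,S(-3))$ be induced by an isomorphism $F\cong\mathcal Hom(F,\omega_C)$. Lift it to a chain map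
$$\rho_0:P_0\to P_1^D,\qquad\rho_1:P_1\to P_0^D,\qquad\varphi^D\rho_1=\rho_0\varphi .$$
Dualizing, $\varphi^D\rho_0^D=\rho_1^D\varphi$, so $(\rho_1^D,\rho_0^D)$ is a chain map too. Let $\kappa^t$ be the map it induces.

*Claim: $\kappa^t=\kappa$.* Another lift of $\kappa$ has the form $(\rho_0+\varphi^D\chi,\ \rho_1+\chi\varphi)$ with $\chi:P_0\to P_0^D$. Its transpose is $(\rho_1^D+\varphi^D\chi^D,\ \rho_0^D+\chi^D\varphi)$, homotopic to the old transpose. So $\kappa^t$ depends only on $\kappa$. Next, let $\iota=(\iota_0,\iota_1)$ be a homotopy equivalence from another resolution over a localization. Pulling back gives $(\iota_1^D\rho_0\iota_0,\ \iota_0^D\rho_1\iota_1)$, whose transpose is $(\iota_1^D\rho_1^D\iota_0,\ \iota_0^D\rho_0^D\iota_1)$, the pullback of the transpose. So $\kappa^t$ may be computed at each point of $C$ from the resolution $\delta:\mathcal O\to\mathcal O$ of $F=\mathcal O/\delta$. There a chain map is a pair $(g_0,g_1)$ of functions with $\delta g_1=g_0\delta$, so $g_0=g_1$, and transposing changes nothing. Hence $\kappa^t=\kappa$ at all stalks. Both are maps into a module of sections of a sheaf, so $\kappa^t=\kappa$.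

Therefore $\theta_0=\frac12(\rho_0+\rho_1^D)$ and $\theta_1=\theta_0^D=\frac12(\rho_1+\rho_0^D)$ form a chain map lifting $\kappa$. They are isomorphisms because $\kappa$ is one and the resolutions are minimal. Put $\Psi=\varphi\theta_1^{-1}:P_0^D\to P_0$. From $\varphi^D\theta_1=\theta_0\varphi$ and $\theta_1^D=\theta_0$ we get
$$\Psi^D=\theta_0^{-1}\varphi^D=\varphi\theta_1^{-1}=\Psi .$$
So $0\to P_0^D\xrightarrow{\Psi}P_0\to\Gamma\to0$ is a minimal resolution with $\Psi$ symmetric.

**Step 10.2.** *This step finds the size and degrees of $\Psi$; here (12) enters.* No non-zero section of any $F(n)$ is killed by a non-zero linear form, since $C$ is reduced without line components. Hence $h^0(F(-1))=0$, as otherwise $h^0(F)\ge3$. By duality and $F^{-1}\otimes\omega_C\cong F$, $h^1(F(1))=h^0(F(-1))=0$ and $\chi(F)=0$. So $h^0(F(1))=\chi(F)+7=7$. Since also $H^2(F)=0$, $F$ is $2$-regular in the sense of Castelnuovo–Mumford, and $\Gamma$ is generated in degrees $\le2$. There is one generator in degree $0$; the sections $\lambda_i\cdot H^0(F)$ fill $3$ of the $7$ dimensions in degree $1$, so there are $4$ generators in degree $1$; let there be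 $k$ in degree $2$. Then
$$P_0=S\oplus S(-1)^4\oplus S(-2)^k,\qquad P_0^D=S(-3)\oplus S(-2)^4\oplus S(-1)^k .$$
The summand $S(-1)^k$ of $P_0^D$ maps to zero in $S(-2)^k$ for degree reasons and to zero in $S(-1)^4$ by minimality. Its component in $S$ gives linear relations on the generator of $H^0(F)$, and there are none. So $\Psi$ vanishes on $S(-1)^k$; as $\Psi$ is injective, $k=0$. Thus $\Psi$ is a symmetric $5\times5$ matrix with $\Psi_{ij}$ linear for $i,j\le4$, $\Psi_{i5}$ quadratic for $i\le 4$, and $\Psi_{55}$ cubic. Its determinant has degree $7$ and vanishes on the reduced curve $C$, so it is the equation of $C$ up to a constant. As $F$ is a line bundle,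
$$\Psi(\lambda)\ \text{has corank exactly }1\text{ at every }\lambda\in C. \tag{13}$$

**Step 10.3.** *This step reads off $A$ and $B$.* The block $(\Psi_{ij})_{i,j\le4}$ is $\sum\lambda_iQ_i$ with three quadrics $Q_0,Q_1,Q_2$ in $\mathbb P^3$. They have a common point. After a change of basis this point is $e_4$, so $\Psi_{44}=0$. Put
$$A_\lambda=(\Psi_{41},\Psi_{42},\Psi_{43},\Psi_{45}),\qquad B_\lambda=(\Psi_{ij})_{i,j\in\{1,2,3,5\}}$$
in the variables $(y_0,y_1,y_2,r)$. By (5) and the lines after it, $A\in H^0(\xi+f)$ and $B\in H^0(2\xi+f)$. With an extra variable $\zeta$ for $e_4$, the quadratic form $\Psi$ is $B+2\zeta A$: it is $B$ bordered by $A$ and $0$. Let $Y_0=\{A=B=0\}\subset\mathbb F$.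

**Step 10.4.** *This step treats $Y_0$ near $\lambda_0$ with $A_{\lambda_0}\ne0$.* Locally there is $e'$ with $\Psi(e_4,e')=1$; subtracting $\frac12\Psi(e',e')e_4$ makes $e'$ isotropic. So $\Psi$ is the orthogonal sum of the hyperbolic plane $\langle e_4,e'\rangle$ and its complement. Both this complement and $\ker A$ map isomorphically, with their forms, onto $e_4^\perp/e_4$, since $e_4^\perp=\langle e_4\rangle\oplus\ker A$. Hence, for $\bar B=B|_{\ker A}$, $\det\bar B=\text{unit}\cdot\det\Psi$ and $\mathrm{corank}\,\bar B(\lambda)=\mathrm{corank}\,\Psi(\lambda)\le1$ by (13). If $\lambda_0\notin C$, $Y_0$ is smooth over the base. If $\lambda_0\in C$, then in suitable local analytic coordinates $\bar B=z_1^2+z_2^2+\delta z_3^2$ with $\delta$ a local equation of $C$. The locus $\bar B=0$ is singular only at $z_1=z_2=0$, $\delta=0$, $d\delta=0$, that is, over the nodes of $C$. There $\delta=ab$ in coordinates, and $z_1^2+z_2^2+ab=0$ (with $z_3=1$) is a node.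

**Step 10.5.** *This step treats $Y_0$ near $\lambda_0$ with $A_{\lambda_0}=0$.* Then $\Psi(\lambda_0)$ is $B_{\lambda_0}$ with a zero row and column added. So $\lambda_0\in C$, and $B_{\lambda_0}$ has rank $4$ by (13). The identity
$$\det\Psi=-\det B\cdot AB^{-1}A^{T} \tag{14}$$
shows that $\det\Psi$ vanishes to order $\ge2$ at $\lambda_0$, so $\lambda_0$ is a node of $C$. Write $A=am_1+bm_2+O((a,b)^2)$ in local coordinates $(a,b)$ at $\lambda_0$, with linear forms $m_1,m_2$ on $\mathbb P^3$. By (14) the quadratic form $B_{\lambda_0}^{-1}(am_1+bm_2,am_1+bm_2)$ in $(a,b)$ is, up to a non-zero constant, the leading term of $\det\Psi$. It is non-degenerate, because $\lambda_0$ is a node. So $m_1,m_2$ are independent and span a non-degenerate subspace for $B^{-1}_{\lambda_0}$. Passing to orthogonal complements, $B_{\lambda_0}$ is non-degenerate on $\{m_1=m_2=0\}$. So this line meets the smooth quadric $\Sigma=\{B_{\lambda_0}=0\}$ transversally in two points.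

Near $\lambda_0$ the fourfold $\{B=0\}$ is smooth over the base. On it, over $\lambda_0$, $A$ vanishes and $dA=m_1\,da+m_2\,db$. So $Y_0=\{A=0\}$ is singular over $\lambda_0$ exactly at the two points of $\Sigma$ with $m_1=m_2=0$. By transversality $(a,b,m_1,m_2)$, with $m_1,m_2$ divided by a linear form not vanishing at the point, are local coordinates on $\{B=0\}$ there. The equation $am_1+bm_2+O((a,b)^2)=0$ has non-degenerate quadratic part, so it defines a node.

**Step 10.6.** *This step shows that $Y_0$ is irreducible.* By Steps 10.4 and 10.5 $Y_0$ has dimension $3$ and only nodes, so it is normal. Being of codimension $2$, it has the Koszul resolution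
$$0\to\mathcal O(-3\xi-2f)\to\mathcal O(-\xi-f)\oplus\mathcal O(-2\xi-f)\to\mathcal O_{\mathbb F}\to\mathcal O_{Y_0}\to0 .$$
By Kodaira vanishing on the fivefold $\mathbb F$, $H^1$ of the middle term and $H^2$ of the left term vanish, so $h^0(\mathcal O_{Y_0})=1$. Thus $Y_0$ is connected and normal, hence irreducible.

## 11. A Brauer class ramified along the cubic only

Let $K=\mathbb C(\mathbb P^2)$. For a discrete valuation ring $R\supset\mathbb C$ with fraction field $k$ and residue field $k_0$ there is a residue map $\partial:\mathrm{Br}(k)\to H^1(k_0,\mathbb Q/\mathbb Z)$ with kernel $\mathrm{Br}(R)$. Example: for units $a,b,c$ and a uniformizer $\delta$, the conic $az_1^2+bz_2^2+\delta cz_3^2=0$ has as class the quaternion algebra $(-b/a,-\delta c/a)$. Its residue is the class of $-ab$ in $k_0^*/k_0^{*2}$, that is, the double cover of components of the reduced conic $az_1^2+bz_2^2=0$. A class of $\mathrm{Br}(\mathbb C(Y_0))$ is unramified if its residues at all divisorial valuations vanish. The group of unramified classes is $\mathrm{Br}$ of any smooth projective model.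

Two further facts are used. *Purity:* a class of $\mathrm{Br}$ of the fraction field of a regular local ring of dimension $\le2$ that is unramified at all primes of height one comes from $\mathrm{Br}$ of the ring. *The Artin–Mumford sequence for $\mathbb P^2$ (1972):* a class of $\mathrm{Br}(K)$ is determined by its residues along the curves of $\mathbb P^2$, and a finite collection of residues occurs if and only if at every point of $\mathbb P^2$ their ramification sums to zero.

**Step 11.1.** *This step computes the ramification of the conic bundle.* Let $\varepsilon\in\mathrm{Br}(K)[2]$ be the class of the generic fiber of $Y_0\to\mathbb P^2$, a smooth conic. By Steps 10.4 and 10.5 $A$ vanishes only at nodes of $C$, and $Y_0\to\mathbb P^2$ is a smooth conic bundle outside $C$. So $\varepsilon$ is ramified at most along $C_1,C_2$. We claim that *its residue along $C_i$ is the class of the étale double cover defined by $\eta_i$.*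

View $\Psi$ as a form on $\mathcal V=\mathcal O^4\oplus\mathcal O(-1)$ with values in $\mathcal O(1)$. The map $\mathcal V\to\mathcal V^*(1)$ is the sheafified $\Psi$ twisted by $2$, so its cokernel is $F(2)$. On $C$ its rank is constantly $4$ by (13). Dualizing the presentation of $F(2)$, the kernel on $C$ is $\mathcal K=F(2)^{-1}(1)=F^{-1}(-1)$. So $\Psi$ induces a non-degenerate $\mathcal O(1)$-valued form of rank $4$ on $\mathcal V|_C/\mathcal K$, with
$$\det(\mathcal V|_C/\mathcal K)=\mathcal O(-1)\otimes F(1)=F .$$
Its discriminant is an isomorphism $F^2\cong\mathcal O(1)^{4}=\mathcal O(4)$. So the discriminant double cover is étale, defined by the $2$-torsion line bundle $F^{-1}(2)$, whose restriction to $C_i$ is $\eta_i$. Since $\eta_i\ne\mathcal O$, this cover of $C_i$ is connected.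

At the generic point of $C_i$ the vector $e_4$ is isotropic and, as $A\ne0$ there, not in the kernel. So the rank $4$ form is a hyperbolic plane plus the form on $e_4^\perp/(\langle e_4\rangle+\mathcal K)$. That is the rank $2$ form that $\bar B$ induces on $\ker A/\ker\bar B$. Hence the discriminant of the rank $4$ form is $-\mathrm{disc}$ of the rank $2$ form. By the example above, $-\mathrm{disc}$ of the rank $2$ form gives the double cover of components of the conic, which is the residue of $\varepsilon$. This proves the claim.

**Step 11.2.** *This step defines the class and shows that it does not die on $Y_0$.* The $\eta_1$-cover of the smooth curve $C_1$ is étale, so it has no ramification at points. By the Artin–Mumford sequence there is $\alpha\in\mathrm{Br}(K)$ with residue the $\eta_1$-cover along $C_1$ and no other residue. Then $\alpha\ne0$, and $\alpha\ne\varepsilon$ since $\varepsilon$ is ramified along $C_2$. For the function field of a conic, $\ker(\mathrm{Br}\,K\to\mathrm{Br}\,\mathbb C(Y_0))=\{0,\varepsilon\}$. So the image $\alpha'$ of $\alpha$ in $\mathrm{Br}\,\mathbb C(Y_0)$ is non-zero.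

**Step 11.3.** *This step shows that $\alpha'$ is unramified.* Let $v$ be a divisorial valuation of $\mathbb C(Y_0)$ with valuation ring $R_v$ and center $c$ on $\mathbb P^2$, a scheme point; so there is an injective local homomorphism $\mathcal O_c=\mathcal O_{\mathbb P^2,c}\to R_v$.

If $c\notin C_1$, then $\alpha$ is unramified at all primes of height one of $\mathcal O_c$. By purity $\alpha\in\mathrm{Br}(\mathcal O_c)$, so $\alpha'\in\mathrm{Br}(R_v)$.

If $c$ is the generic point of $C_1$ or a closed point of $C_1\setminus C_2$, then along $C_1$ the residues of $\alpha$ and $\varepsilon$ agree, and neither is ramified along another curve through $c$. So $\alpha-\varepsilon\in\mathrm{Br}(\mathcal O_c)$ by purity. As $\varepsilon$ dies in $\mathrm{Br}\,\mathbb C(Y_0)$, $\alpha'$ is the image of $\alpha-\varepsilon$ and lies in $\mathrm{Br}(R_v)$.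

If $c\in C_1\cap C_2$, let $\mathcal O_c^h$ be the henselization, which is strictly henselian because the residue field is $\mathbb C$. We first show that $\alpha$ becomes unramified at every height-one prime $\mathfrak q$ of $\mathcal O_c^h$. If $\mathfrak q$ lies over $(0)$ or over a curve other than $C_1$, this is clear. If it lies over $C_1$, then $\mathfrak q$ is generated by the equation of $C_1$, with quotient $\mathcal O^h_{C_1,c}$, and over this strictly henselian ring the étale residue cover splits. So by purity $\alpha$ lies in $\mathrm{Br}(\mathcal O_c^h)=\mathrm{Br}(\mathbb C)=0$. The map $\mathcal O_c\to R_v^h$ factors through $\mathcal O_c^h\to R_v^h$. The latter is injective: its kernel is a prime lying over $(0)\subset\mathcal O_c$, and the generic fiber of $\mathcal O_c\to\mathcal O_c^h$ is a field, since $\mathcal O_c^h$ is a domain algebraic over $\mathcal O_c$. So $\alpha'$ vanishes over $\mathrm{Frac}(R_v^h)$. As $R_v$ and $R_v^h$ have the same residue field, $\alpha'$ has zero residue at $v$.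

Hence $0\ne\alpha'$ lies in the Brauer group of every smooth projective model of $Y_0$. With Steps 10.4–10.6 this proves Proposition 8.3, and Theorem B follows as shown in Section 8. $\blacksquare$

## 12. Complete intersections of a quadric and a cubic with a node

**Proof of Corollary C.** Let $A$ and $B$ be a quadric and a cubic through $P=(0:\dots:0:1)$ whose intersection is singular at $P$. The condition is that the pair $(dA(P),dB(P))$ has rank $\le1$, which defines an irreducible family; all other coefficients are free. For its general member $dA(P)\ne0$, so $dB(P)=c\,dA(P)$. Replacing $B$ by $B-csA$, the equations become $sg_1=a_2$, $sh_2=b_3$. Thus the open part $dA(P)\ne0$ of the family is identified with pairs $(\beta,c)\in\mathcal S\times\mathbb C$ with $g_1\ne0$, and the intersection is $V_\beta$. So a general (very general) member of the family corresponds to a general (very general) $\beta$.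

For general $\beta$, $W_\beta$ is irreducible of dimension $3$, and $W_\beta\cap E=\{u=g_1=h_2=0\}$ has dimension $2$. All components of $V_\beta$ have dimension $\ge3$, so $V_\beta\setminus P$ is dense in $V_\beta$. Hence by (4) $V_\beta$ is irreducible and birational to $W_\beta$, and by Step 3.2 birational to $X_\beta$. Theorems A and B now give the two assertions. $\blacksquare$
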